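# Folded unstable curves and mirrored itineraries: why many ergodic measures of a surface diffeomorphism can miss every uniform block

## 1. Unstable arcs of definite size: the cat map, and one measure at a time

Take the linear map $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ acting on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ with the flat metric. Through every point passes a straight line that $A$ expands and a perpendicular straight line that $A$ contracts ($A$ is symmetric). So every point of the torus has a stable arc and an unstable arc of the same length, perfectly straight, crossing at the same angle. Whatever invariant measure we choose, its typical points look equally good. The question of this lecture is how much of this uniformity survives for a general smooth surface diffeomorphism, if we look only at measures with a lot of entropy. Let us make "equally good" precise.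

Let $M$ be a compact boundaryless $C^\infty$ Riemannian surface and $f:M\to M$ a $C^\infty$ diffeomorphism. By Oseledec's theorem and Pesin's theory there is an $f$-invariant set $M'_f$, of full measure for every $f$-invariant probability measure, such that for $x\in M'_f$
$$T_xM=E^s(x)\oplus E^c(x)\oplus E^u(x),$$
the subspaces being associated with negative, zero and positive Lyapunov exponents. The sets
$$W^u(x)=\Big\{y: \limsup_{n\to\infty}\tfrac1n\log d(f^{-n}y,f^{-n}x)<0\Big\},\qquad W^s(x)=\Big\{y: \limsup_{n\to\infty}\tfrac1n\log d(f^{n}y,f^{n}x)<0\Big\}$$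
are $C^\infty$ immersed manifolds tangent at $x$ to $E^u(x)$ and $E^s(x)$. An ergodic measure on a surface is called hyperbolic here if it has exactly one positive and exactly one negative exponent; then $W^u(x)$ and $W^s(x)$ are curves for almost every $x$. Put $E^{u/s}(x)(\beta)=\{v\in E^{u/s}(x):\|v\|\le\beta\}$.

**Definition 1.** For $\beta\in(0,1)$, $L^u_\beta(f)$ is the set of $x\in M'_f$ for which there is $W_x\subset W^u(x)$ such that

- $\exp_x^{-1}W_x$ is the $C^\infty$ graph of a map $\varphi:E^u(x)\to(E^u(x))^\perp$;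
- $\mathrm{Lip}(\varphi)\le\frac13$;
- $\mathrm{Domain}(\varphi)\supset E^u(x)(\beta)$;
- $\angle(T_yW_x,E^u(x))\le\frac1\beta\,d(x,y)$ for all $y\in W_x$.

$L^s_\beta(f)$ is defined in the same way with $W^s(x)$, $E^s(x)$. We put
$$\mathcal G_{\beta,C}(f)=L^u_\beta(f)\cap L^s_\beta(f)\cap\{x:\angle(E^u(x),E^s(x))>C\}.$$

As usual, $W_x$ is a local unstable manifold of $x$: an arc (the injective image of an interval) of the immersed curve $W^u(x)$, with $x\in W_x$, so that $\varphi(0)=0$; and $\exp_x^{-1}$ is the inverse of $\exp_x$ on a ball around $0$ where $\exp_x$ is a diffeomorphism onto its image. Angles between lines are in $[0,\frac\pi2]$. If $\beta'<\beta$, the same $W_x$ shows $L^{u/s}_\beta\subset L^{u/s}_{\beta'}$. So **to show that a point is not in $L^{u/s}_\beta$ we may decrease $\beta$.**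

**Example (a parabola at its tip).** Suppose that near $x=0$ the metric is flat and $W^u(0)$ is the parabola $\{(aY^2,Y)\}$, $a>0$. At the point with parameter $Y$ the tangent makes the angle $\arctan(2a|Y|)$ with the vertical line $E^u(0)$, and the distance to $0$ is $|Y|\sqrt{1+a^2Y^2}$. Letting $Y\to0$ in the last condition of Definition 1 gives $2a\le1/\beta$. So $0\notin L^u_\beta$ as soon as $\beta>\frac1{2a}$: sharp bends are excluded.

**Proposition 2 (the easy cases).**

1. For the cat map, $\mathcal G_{1/4,1}(A)=\mathbb T^2$. Hence $\mu(\mathcal G_{1/4,1}(A))=1$ for every invariant $\mu$.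
2. Let $f$ be arbitrary and let $\mu$ be one hyperbolic ergodic measure. Then $\mu(\mathcal G_{\beta,C}(f))\to1$ as $\beta,C\to0$.

*Proof.* (1) All points are regular. Take $W_x=\{x+v:v\in E^u,\ |v|\le\frac14\}$. It lies in $W^u(x)$, because $A^{-n}$ contracts $E^u$ exponentially, and $\exp_x$ is addition, injective on the ball of radius $\frac12$. Here $\varphi=0$ and all tangents are parallel to $E^u$. The same holds for $E^s$, and $\angle(E^u,E^s)=\frac\pi2>1$.

(2) Let $x\in M'_f$ have one positive and one negative exponent. Near $0$, $\exp_x^{-1}$ of a short arc of $W^u(x)$ around $x$ is the graph of a $C^\infty$ function $\varphi$ on some $[-a,a]\subset E^u(x)$ with $\varphi(0)=0$, $\varphi'(0)=0$. Reduce $a$ so that $|\varphi'|\le\frac13$. By smoothness the angle of the tangent at $y=\exp_x(v+\varphi(v))$ with $E^u(x)$ is at most $\kappa|v|\le\kappa\, d(x,y)$ for some $\kappa=\kappa(x)$. So $x\in L^u_\beta$ once $\beta\le\min\{a,1/\kappa\}$. The same holds for $L^s_\beta$, and $\angle(E^u(x),E^s(x))>0$. So the increasing sets $\mathcal G_{1/j,1/j}$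 exhaust a set of full measure. $\square$

What changes in general? For one measure there is nothing to prove. For infinitely many measures, part (2) gives constants that depend on $\mu$, through the curvature of $W^u(x)$ and $W^s(x)$. In the cat map nothing bends. In a general diffeomorphism unstable curves are folded back, and folds may come close to typical points. Does large entropy prevent this uniformly?

## 2. The proposed bound, and two theorems against it

The question comes from David Burguet, Chiyi Luo and Dawei Yang, "Effective SPR property for surface diffeomorphisms and three-dimensional vector fields", arXiv:2512.03515 (2025). Here $h_\mu(f)$ is the entropy of $\mu$ and $h_{\rm top}(f)$ the topological entropy. The following is known.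

**Known bound.** If $h_{\rm top}(f)>0$, then for every $1>\alpha_1>\alpha_2>\frac12$ there are $\beta_0>0$, $C>0$ such that every ergodic $\mu$ with exactly one positive and exactly one negative exponent and $h_\mu(f)\ge\alpha_1h_{\rm top}(f)$ satisfies $\mu(\mathcal G_{\beta_0,C}(f))>2\alpha_2-1$.

**Statement (Q), to be proved or disproved.** Assume that $f$ is a $C^\infty$ surface diffeomorphism with positive topological entropy. Then for every $1>\alpha_1>\alpha_2>0$ there are $\beta_0>0$, $C>0$ such that for any ergodic $\mu$ of $f$, if $h_\mu(f)\ge\alpha_1h_{\rm top}(f)$, then $\mu(\mathcal G_{\beta_0,C}(f))>\alpha_2$.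

Statement (Q) is false, and we prove two things.

**Theorem A.** Every closed surface $M$ carries a Riemannian metric, a $C^\infty$ diffeomorphism $f$ with $h_{\rm top}(f)>0$, and ergodic hyperbolic measures $\mu_n$ with $\liminf h_{\mu_n}(f)\ge\frac12\log2$ and $\mu_n(\mathcal G_{\beta,C}(f))\to0$ for all $\beta\in(0,1)$, $C>0$. Hence (Q) fails for $f$.

**Theorem B.** For every $\alpha_1\in(0,1)$ and $\theta>\max\{0,2\alpha_1-1\}$ there is a $C^\infty$ diffeomorphism $f$ of $\mathbb T^2$ (with some metric) with $h_{\rm top}(f)>0$ such that for all $\beta\in(0,1)$, $C>0$ there is an ergodic hyperbolic $\mu$ with $h_\mu(f)\ge\alpha_1h_{\rm top}(f)$ and $\mu(\mathcal G_{\beta,C}(f))<\theta$.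

Taking $\theta=\alpha_2$ in Theorem B: for every $\alpha_1\in(0,1)$ and every $\alpha_2<\alpha_1$ with $\alpha_2>\max\{0,2\alpha_1-1\}$, the bound in (Q) fails for some $f$. So the threshold $2\alpha_1-1$ implicit in the known bound cannot be raised for any $\alpha_1\in(\frac12,1)$, and for $\alpha_1\le\frac12$ no positive uniform bound holds in general. Disproving (Q) needs only Theorem A.

## 3. A parabola stretched $k$ times

We first see by hand how one fold spoils many points. Let
$$T_\varsigma(q+s,y)=(y+\varsigma s^2,\ q-s),\qquad\varsigma=\pm1 ,$$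
and think of an unstable arc that is a horizontal segment $\{(q+s,Y)\}$. Its image under $T_+$ is the parabola $(Y+s^2,q-s)$. Now apply $k$ times an affine map that multiplies horizontal lengths by $\lambda$ and vertical lengths by $\lambda^{-1}$. Up to signs and translation, we get $(\lambda^ks^2,\lambda^{-k}s)$, that is, the parabola
$$x=\lambda^{3k}Y^2 .$$
Its bend is violent; and it spoils the tip and also every point whose mirror image is nearby.

**Observation.** In the flat plane let $P=(aY_0^2,Y_0)$ and $P'=(aY_0^2,-Y_0)$, $Y_0\ne0$, on the parabola $x=aY^2$, $a>0$. If $a\beta>1$, then no arc of the parabola containing $P$ and $P'$ is a graph over its tangent line at $P$ with Lipschitz constant at most $\frac13$ and with tangent angles bounded by $\frac1\beta\,d(P,\cdot)$.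

*Proof.* The chord $PP'$ is vertical, and the tangent at $P$ has $dx/dy=t:=2aY_0$. If $|t|\ge1$, chord and tangent make an angle at least $\frac\pi4>\arctan\frac13$, which violates the Lipschitz bound. If $|t|<1$, the tangents at $P,P'$ make the angle $2\arctan|t|\ge\frac\pi2|t|\ge|t|=2a|Y_0|$, while $d(P,P')=2|Y_0|$. So the angle is at least $a\,d(P,P')>\frac1\beta d(P,P')$. $\square$

With $a=\lambda^{3k}$ the condition is $\lambda^{3k}\beta>1$: for large $k$ every such $P$ is bad, *provided the mirror point $P'$ is still within distance of order $\beta$*. That proviso is where the itinerary of the orbit enters.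

## 4. An affine horseshoe with a fold, and itineraries that read backwards

**Parameters.** Let $\lambda>2$ and $I_j=[p_j,p_j+\lambda^{-1}]$, $j=1,2$, with $0<p_1$, $p_1+\lambda^{-1}<p_2$, $p_2+\lambda^{-1}<1$. Let $g=p_2-p_1-\lambda^{-1}>0$ be the gap, $J=[q-\eta,q+\eta]\subset(p_1+\lambda^{-1},p_2)$, $Q=[0,1]^2$, and
$$g_1(t)=p_1+\tfrac t\lambda,\qquad g_2(t)=p_2+\tfrac{1-t}\lambda,\qquad f_j(x,y)=(g_j^{-1}(x),g_j(y))\ \text{ on }V_j=I_j\times[0,1].$$
Then $f_j(V_j)=[0,1]\times I_j$. The maps $f_j$ and $T_\varsigma$ have Jacobian $+1$ (for $f_2$ both factors are negative; for $T_\varsigma$ the matrix is $\begin{pmatrix}2\varsigma s&1\\-1&0\end{pmatrix}$). Put $T=T_+$ and $V_*=J\times[-\eta^2,1+\eta^2]$. Note $\eta<\frac12$.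

For a word $w=w_1\dots w_n\in\{1,2\}^n$ let $w^R=w_n\dots w_1$, $G_w=g_{w_1}\circ\dots\circ g_{w_n}$ and $f_w=f_{w_n}\circ\dots\circ f_{w_1}$. Composing coordinatewise,
$$f_w(x,y)=(G_w^{-1}(x),\,G_{w^R}(y))\quad\text{on }\mathrm{Dom}(f_w)=G_w([0,1])\times[0,1].\tag{1}$$
So $x$ encodes the future itinerary and $y$ the past one, read backwards. For example, $f_{12}=f_2\circ f_1$ has domain $g_1(I_2)\times[0,1]$ and image $[0,1]\times g_2(I_1)$.

**Settings.** A $C^\infty$ diffeomorphism $f$ of a closed surface satisfies **(S)** if there is a chart (used as an identification) whose image contains neighborhoods of $Q$, $V_*$ and $T(V_*)$, such that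

- (S1) $f=f_j$ on $V_j$;
- (S2) for some $\tau\ge1$, $f^\tau=T$ on $V_*$, and $f^i(V_*)\cap V_*=\emptyset$ for $1\le i<\tau$;
- (S3) for some $\rho>0$ the metric is Euclidean on the $\rho$-neighborhood of $Q$.

A diffeomorphism $F$ with a chart satisfies **(S$_\varsigma$)** if $F=f_j$ on $V_j$, $F^\tau=T_\varsigma$ on $J\times[0,1]$, and (S3) holds. Clearly (S) implies (S$_+$).

**Free itineraries after the fold do not suffice.** A sensible first attempt: let orbits perform $f_w$, $|w|=n$, then $T$, then $f_{w'}$ with an unrelated word $w'$ of length $n$. Look at such an orbit, at $(q+s,Y)$ with $Y=G_{w^R}(y)$ just before the fold. After the fold its first coordinate is $Y+s^2$, and this must lie in $G_{w'}([0,1])$, while $Y\in G_{w^R}([0,1])$. Suppose $w'$ and $w^R$ agree in exactly their first $j<n$ letters, and let $p$ be the common prefix. Then the two intervals lie one in $G_p(I_1)$ and the other in $G_p(I_2)$, which are $g\lambda^{-j}$ apart. So $s^2\ge g\lambda^{-j}$. In the model of Section 3 the tip of the fold is the point $s=0$,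 with first coordinate $Y$; after $j$ further steps its horizontal distance to the orbit is $\lambda^js^2\ge g$. The fold has left the neighborhood of the orbit: it is close during fewer than $j$ steps. If $w'$ is drawn uniformly, an agreement of length at least $i$ has probability $2^{-i}$, so typically the bad window is short. This is exactly where the attempt stops: a window of length about $n$ requires $w'=w^R$ up to a bounded number of letters.

So we *impose* $w'=w^R$: the itinerary after the fold mirrors the one before it. During $2n$ iterates only $n$ letters are free, so mirroring costs half of the entropy. In return, for about $n$ iterates after the fold $W^u$ is sharply folded near the orbit; and since reversing time exchanges before and after and preserves the mirror condition, for about $n$ iterates before the fold $W^s$ is sharply folded. The two windows are disjoint, so *almost all* phases are bad, for one reason or the other. If a free block of length $\ell$ is added, the entropy rate is about $\frac{n+\ell}{2n+\ell}\log2$ and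 the proportion of possibly good phases is about $\frac{\ell}{2n+\ell}=2\cdot\frac{n+\ell}{2n+\ell}-1$. This is the function $2\alpha-1$ of the known bound.

**Key identity.** Let $\mathcal W_n$ be the set of words of length $n$ with an even number of $2$'s, so $|\mathcal W_n|=2^{n-1}$ (for $n=2$: $11$ and $22$). For $w\in\mathcal W_n$ both $G_w$ and $G_{w^R}$ are affine of slope $+\lambda^{-n}$. Let $x=G_w(q+s)$. By (1), $f_w(x,y)=(q+s,G_{w^R}(y))$; then $T_\varsigma$ gives $(G_{w^R}(y)+\varsigma s^2,\,q-s)$; and $f_{w^R}$ applies $G_{w^R}^{-1}$, of slope $\lambda^n$, to the first coordinate and $G_w$ to the second: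
$$f_{w^R}T_\varsigma f_w(x,y)=\big(y+\varsigma\lambda^ns^2,\ G_w(q-s)\big).\tag{2}$$

**The set $\Lambda$.** Assume (S$_\varsigma$). Fix $n\ge1$, $\ell\ge0$, $m=\ell+2$, $r=2n+\tau+m$. Put $(a,b,e)=(1,2,+)$ for (S$_+$) and $(a,b,e)=(2,1,-)$ for (S$_-$). For $w\in\mathcal W_n$ and $v\in\{1,2\}^\ell$ let $u=b\,v\,a$, a word of length $m$. Let $D_{w,v}$ be the compact set of $z\in Q$ with
$$z\in\mathrm{Dom}(f_w),\quad f_wz\in\{q+s:s\in e[0,\eta]\}\times[0,1],\quad T_\varsigma f_wz\in\mathrm{Dom}(f_{w^R}),\quad f_{w^R}T_\varsigma f_wz\in\mathrm{Dom}(f_u).$$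
On $D_{w,v}$ we have $F^r=\Psi_{w,v}:=f_uf_{w^R}T_\varsigma f_w$. The letters $b$, $a$ around $v$ have a purpose: the $y$-coordinate starts in $I_a$, and (2) must move it to $I_b$, so that $\lambda^ns^2$ is neither small nor large. The sets $D_{w,v}$ are pairwise disjoint: $w$ is determined by the $x$-coordinate of $z$ and then $u$ by the $x$-coordinate of $f_{w^R}T_\varsigma f_wz$. Let
$$\Lambda=\bigcap_{i\in\mathbb Z}F^{-ri}\Big(\bigcup_{w,v}D_{w,v}\Big),\qquad \pi:\Lambda\to\Sigma=(\mathcal W_n\times\{1,2\}^\ell)^{\mathbb Z},$$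
where $\pi(z)_i$ is the symbol $(w,v)$ with $F^{ri}z\in D_{w,v}$. Then $\Lambda$ is compact, $F^r\Lambda=\Lambda$, $\pi$ is continuous (the $D_{w,v}$ are disjoint and compact) and $\pi F^r=\mathrm{shift}\circ\pi$. Every $z\in\Lambda$ is in the image of some $f_u$ with last letter $a$, so its $y$-coordinate is in $I_a$.

"$n$ large" will mean $n\ge n_0$, where $n_0$ is such that for $n\ge n_0$
$$\lambda^n\eta^2\ge2,\quad g^{1/2}\lambda^{3n/2}\ge2,\quad g^{3/2}\lambda^{3n/2}\ge3,\quad\lambda^{-n}\le\min\{p_1,\,1-p_2-\lambda^{-1}\}.\tag{3}$$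
So $n_0$ depends only on $\lambda,p_1,p_2,\eta$, not on $\ell$ or $\tau$.

## 5. The graph transform on horizontal curves

In this section $F$ satisfies (S$_\varsigma$). We show that nearly horizontal curves are carried to nearly horizontal curves, which yields enough points in $\Lambda$ and unstable arcs through them. Let $\mathcal C$ be the set of $C^1$ functions $\psi:[0,1]\to I_a$ with $|\psi'|\le\frac12$.

**Lemma 3.** Let $n$ be large, $\psi\in\mathcal C$ and $(w,v)$ a symbol. Then $\Psi_{w,v}(\mathrm{graph}\,\psi\cap D_{w,v})=\mathrm{graph}\,\tilde\psi$ with $\tilde\psi=:\Gamma_{w,v}\psi\in\mathcal C$. Moreover: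

1. If $\psi\in C^2$ and $|\psi''|\le1$, then $\tilde\psi\in C^2$ and $|\tilde\psi''|\le1$.
2. $\|\Gamma_{w,v}\psi_1-\Gamma_{w,v}\psi_2\|_\infty\le\frac12\|\psi_1-\psi_2\|_\infty$.
3. $\Psi_{w,v}^{-1}:\mathrm{graph}\,\tilde\psi\to\mathrm{graph}\,\psi$, in $x$-coordinates, has derivative at most $\frac12$ in absolute value.
4. Tangents $(dx,dy)$ of the curve $f_{w^R}T_\varsigma f_w(\mathrm{graph}\,\psi\cap D_{w,v})$ satisfy $|dy|\le\frac12|dx|$.

*Proof.* **Step 1: the image in a parameter.** Points of $\mathrm{graph}\,\psi\cap D_{w,v}$ lie over $x=G_w(q+s)$ with $s\in e[0,\eta]$. Let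
$$\chi(s)=\psi(G_w(q+s))+\varsigma\lambda^ns^2 .$$
After $T_\varsigma f_w$ the first coordinate is $G_{w^R}(\psi)+\varsigma s^2=G_{w^R}(\chi(s))$ (affine extension), so the condition $T_\varsigma f_wz\in\mathrm{Dom}(f_{w^R})$ reads $\chi(s)\in[0,1]$. By (2), the last condition reads $\chi(s)\in G_u([0,1])$, and this implies the previous one. So the point is in $D_{w,v}$ iff $\chi(s)\in G_u([0,1])$, and it is sent to
$$(X,Y)=\big(G_u^{-1}\chi(s),\ G_{u^R}G_w(q-s)\big).\tag{4}$$
Here $G_u([0,1])\subset I_b$ since $u$ begins with $b$, and $Y\in I_a$ since $u^R$ begins with $a$.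

**Step 2: the relevant $s$ form an interval on which $\chi$ is steep.** If $\chi(s)\in I_b$, then, as $\psi\in I_a$, we have $\varsigma(\chi(s)-\psi)\in[g,1]$ (for $\varsigma=+$ we go up from $I_1$ to $I_2$, for $\varsigma=-$ down from $I_2$ to $I_1$). Hence
$$g\lambda^{-n}\le s^2\le\lambda^{-n}.\tag{5}$$
For $|s|\ge\sqrt g\,\lambda^{-n/2}$ on the side $e$, by (3),
$$|\chi'(s)|\ge2\lambda^n|s|-\tfrac12\lambda^{-n}\ge2\sqrt g\,\lambda^{n/2}-\lambda^{-n}\ge\sqrt g\,\lambda^{n/2},\tag{6}$$
and $\chi'$ has constant sign there. Further, $\chi(0)\in I_a$, while $\lambda^n\eta^2\ge2$ puts $\chi(e\eta)$ beyond $I_b$: it is at least $2$ if $\varsigma=+$ and at most $-1$ if $\varsigma=-$. So $\chi$ takes all values of $I_b$ on $e[0,\eta]$, and by (5) it takes them only where (6) holds. Therefore $\{s\in e[0,\eta]:\chi(s)\in G_u([0,1])\}$ is an interval mapped diffeomorphically by $\chi$ onto $G_u([0,1])$.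

**Step 3: the image is the graph of an element of $\mathcal C$.** By Step 2, $X$ runs diffeomorphically over $[0,1]$. Since $|dY/ds|=\lambda^{-m-n}$ and $|dX/ds|=\lambda^m|\chi'|$,
$$|\tilde\psi'|=\frac{\lambda^{-m-n}}{\lambda^m|\chi'|}\le g^{-1/2}\lambda^{-2m-3n/2}\le\tfrac12 .$$

**Step 4: the four estimates.** (1) We have $|\chi''|\le\lambda^{-2n}+2\lambda^n\le3\lambda^n$, and $Y$ is affine in $s$. So
$$|\tilde\psi''|=\frac{|dY/ds|\,|d^2X/ds^2|}{|dX/ds|^3}=\frac{\lambda^{-m-n}\lambda^m|\chi''|}{\lambda^{3m}|\chi'|^3}\le3g^{-3/2}\lambda^{-3m-3n/2}\le1 .$$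
(2) Let $\chi_1,\chi_2$ belong to $\psi_1,\psi_2$ and let $\chi_1(s_1)=\chi_2(s_2)=G_u(X)$. Then $|\chi_1(s_1)-\chi_1(s_2)|=|\chi_2(s_2)-\chi_1(s_2)|\le\|\psi_1-\psi_2\|_\infty$. Both $s_i$ are on side $e$ with $|s_i|\ge\sqrt g\lambda^{-n/2}$, where (6) holds for $\chi_1$. So $|s_1-s_2|\le\|\psi_1-\psi_2\|_\infty/(\sqrt g\lambda^{n/2})$, and the $Y$-values differ by at most $\lambda^{-m-n}|s_1-s_2|\le\frac12\|\psi_1-\psi_2\|_\infty$.
(3) $|dx/dX|=\lambda^{-n}/(\lambda^m|\chi'|)\le g^{-1/2}\lambda^{-3n/2}\le\frac12$.
(4) The curve is $(\chi(s),G_w(q-s))$, of slope at most $\lambda^{-n}/(\sqrt g\lambda^{n/2})\le\frac12$. $\square$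

**Lemma 4.** For $n$ large, $\pi$ is onto.

*Proof.* Let $(w_i,v_i)_{i\in\mathbb Z}$ be given. For $j\ge0$ start with a constant $\psi\in\mathcal C$ and apply $\Gamma_{w_{-j},v_{-j}},\dots,\Gamma_{w_j,v_j}$ successively. A point of the final graph pulls back step by step: its preimage under $\Psi_{w_j,v_j}$ lies in the previous graph and in $D_{w_j,v_j}$, and so on. This gives $z^{(j)}$ with $F^{ri}z^{(j)}\in D_{w_i,v_i}$ for $|i|\le j$. As the $D_{w,v}$ are closed, a limit point $z$ satisfies $F^{ri}z\in D_{w_i,v_i}$ for all $i$. $\square$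

**Lemma 5.** Let $n$ be large and $z\in\Lambda$. There is $\psi_z\in\mathcal C$ with $z\in\gamma_z:=\mathrm{graph}\,\psi_z$ and $F^r(\gamma_z\cap D)=\gamma_{F^rz}$, where $D=D_{w,v}\ni z$. Moreover $F^{-rj}\gamma_z\subset\gamma_{F^{-rj}z}$ has diameter at most $2\cdot2^{-j}$.

*Proof.* Let $F^{-rj}z=(x_{-j},y_{-j})$ and let $\Gamma_{-j}$ be the transform for the symbol of $F^{-rj}z$. Put $\psi^{(j)}=\Gamma_{-1}\cdots\Gamma_{-j}(y_{-j})$, starting from the constant function $y_{-j}\in I_a$. Following the orbit, $z\in\mathrm{graph}\,\psi^{(j)}$. By Lemma 3(2), $\|\psi^{(j+1)}-\psi^{(j)}\|_\infty\le2^{-j}$, so $\psi^{(j)}$ converges uniformly, and the limit does not depend on the starting constants. By Lemma 3(1) all $\psi^{(j)}$ have $|\psi^{(j)\prime}|\le\frac12$ and $|\psi^{(j)\prime\prime}|\le1$; by Arzelà–Ascoli the convergence is in $C^1$. The limit $\psi_z$ is in $\mathcal C$, and $z\in\mathrm{graph}\,\psi_z$. If $\Gamma_0$ is the transform for the symbol of $z$, then $\Gamma_0\psi^{(j)}$ is the $(j+1)$-st approximation at $F^rz$; by continuity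 (Lemma 3(2)), $\Gamma_0\psi_z=\psi_{F^rz}$, that is, $F^r(\gamma_z\cap D)=\gamma_{F^rz}$. Hence $F^{-r}\gamma_{F^rz}\subset\gamma_z$, and by Lemma 3(3) $F^{-rj}\gamma_z$ is a piece of $\gamma_{F^{-rj}z}$ of $x$-width at most $2^{-j}$ and slope at most $\frac12$. $\square$

## 6. Reversing time, and measures on the mirrored orbits

**Time reversal.** Let $R(x,y)=(y,x)$. *If $f$ satisfies (S), then $\hat f:=f^{-1}$, read in the chart composed with $R$, satisfies (S$_-$).* Indeed, $f_j^{-1}(y,x)=(g_j(y),g_j^{-1}(x))$, so $Rf_j^{-1}R=f_j$ on $R([0,1]\times I_j)=V_j$. For $(q+s,y)\in J\times[0,1]$ we have $(y,q+s)=T(q-s,\,y-s^2)$, and $(q-s,y-s^2)\in V_*$ because $s^2\le\eta^2$. So $f^{-\tau}$, read in the new chart, sends $(q+s,y)$ to $R(q-s,y-s^2)=(y-s^2,q-s)=T_-(q+s,y)$. Finally $R$ is a Euclidean isometry preserving $Q$, so (S3) holds. Under this correspondence $s$ changes sign, which is why $e=-$ in (S$_-$).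

**Reversal correspondence.** Let $f$ satisfy (S) with its set $\Lambda$, and let $\hat\Lambda$, $\hat D_{w,v}$ be the sets of $\hat f$ with the same $n,\ell$. For $z\in\Lambda$ let $z_i=f^{ri}z\in D_{w_i,v_i}$, $u_i=2v_i1$, and $\hat z_i:=Rf^{2n+\tau}(z_i)$. We claim
$$\hat z_i\in\hat D_{w_i,\,v_{i-1}^R},\qquad\hat f^{\,r}\hat z_i=\hat z_{i-1};\qquad\text{hence }\hat z:=Rf^{2n+\tau}(z)\in\hat\Lambda.$$
To see it, write $w=w_i$ and $f^{2n+\tau}z_i=f_{w^R}Tf_wz_i$, and undo the three maps in turn.

- $f_{w^R}^{-1}=(f_{w_1}\circ\dots\circ f_{w_n})^{-1}$, so $Rf_{w^R}^{-1}R=f_w$ (letters of $w$ in their order). Thus $\hat z_i\in\mathrm{Dom}(f_w)$ and $f_w\hat z_i=RTf_wz_i$. If $f_wz_i=(q+s,\cdot)$, this point has first coordinate $q-s$ with $-s\in-[0,\eta]$, and second coordinate in $[0,1]$ because $Tf_wz_i\in\mathrm{Dom}(f_{w^R})$.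
- $T_-$ sends it to $Rf_wz_i=(G_{w^R}(y),q+s)$ with $y\in[0,1]$ the second coordinate of $z_i$; this is in $\mathrm{Dom}(f_{w^R})$.
- $Rf_w^{-1}R=f_{w^R}$ sends it to $Rz_i$. Since $z_i=f_{u_{i-1}}f^{2n+\tau}z_{i-1}$, the point $Rz_i$ is in the domain of $Rf_{u_{i-1}}^{-1}R=f_{u_{i-1}^R}$, which sends it to $\hat z_{i-1}$. And $u_{i-1}^R=1\,v_{i-1}^R\,2$ has the form $b\,v\,a$ for (S$_-$).

This is the claim. So Lemmas 3 and 5 apply to $\hat f$ at $\hat z$ (with the same $n_0$).

We recall some textbook facts. A compact $f$-invariant set is *hyperbolic* if over it $TM=E^s\oplus E^u$ with $Df$-invariant lines and $\|Df^n|_{E^s}\|,\|Df^{-n}|_{E^u}\|\le c\,\varrho^n$ for some $c$, $\varrho<1$ and all $n\ge0$. By the stable manifold theorem for hyperbolic sets (Katok–Hasselblatt, Thm 6.4.9) each point $x$ of the set has an embedded $C^\infty$ arc $W^u_{loc}(x)$, tangent to $E^u(x)$ at $x$, whose points approach the backward orbit of $x$ exponentially; and there is $\epsilon>0$ such that every point whose backward orbit stays $\epsilon$-close to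 that of $x$ lies in $W^u_{loc}(x)$. A point $y$ in the set $W^u(x)$ of Section 1 has backward orbit eventually $\epsilon$-close to that of $x$, so $W^u(x)=\bigcup_jf^jW^u_{loc}(f^{-j}x)$, an injectively immersed line. At points of $M'_f$ the lines $E^{u/s}$ are those of Oseledec's theorem.

**Lemma 6.** Let $f$ satisfy (S), $n$ large, $\mathcal L=\bigcup_{i=0}^{r-1}f^i(\Lambda)$.

1. $f^r\Lambda=\Lambda$, and the sets $f^i(\Lambda)$, $0\le i<r$, are pairwise disjoint.
2. $\mathcal L$ is a compact hyperbolic set of $f$. For $z\in\Lambda$, $\gamma_z$ is an arc of the immersed curve $W^u(z)$ of $f$, and $\gamma_{\hat z}$ is an arc of the immersed unstable curve of $\hat z$ for $\hat f$.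
3. There is an ergodic hyperbolic $f$-invariant $\mu=\mu_{n,\ell}$ on $\mathcal L$ with $\mu(f^i\Lambda)=\frac1r$ for $0\le i<r$ and
$$h_\mu(f)\ge\frac{(n+\ell-1)\log2}{2n+\ell+\tau+2}.\tag{7}$$

*Proof.* **Step 1: the phase is determined by the point.** Call $i$ mod $r$ the phase of $f^iz$, $z\in\Lambda$. Points of phases $0,\dots,n-1$ and $n+\tau,\dots,r-1$ lie in $V_1\cup V_2$, which is disjoint from $V_*$. Phase $n$ lies in $V_*$. Phases $n+1,\dots,n+\tau-1$ lie in $\bigcup_{1\le i<\tau}f^i(V_*)$, disjoint from $V_*$ by (S2). So an orbit in $\mathcal L$ visits $V_*$ exactly at phase $n$; a point with two different phases would have two different visiting schedules. This proves (1).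

**Step 2: hyperbolicity.** The set $f^{2n+\tau}(\Lambda)$ is compact and $f^r$-invariant. At $\xi=f^{2n+\tau}(z)$ let $E^u(\xi)$ be the tangent line to $f^{2n+\tau}(\gamma_z\cap D)$. By Lemma 3(4), $|dy|\le\frac12|dx|$ on it. Let $E^s(\xi)$ be the image under $R$ of the tangent line of $\gamma_{\hat z}$ at $\hat z=R\xi$; as $|\psi_{\hat z}'|\le\frac12$, we have $|dx|\le\frac12|dy|$ on it. So the lines are transverse. They are $Df^r$-invariant: by Lemma 5 for $f$,
$$f^rf^{2n+\tau}(\gamma_z\cap D)=f^{2n+\tau}(\gamma_{f^rz}),$$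
which contains the arc defining $E^u(f^r\xi)$; and Lemma 5 for $\hat f$, with $\hat f^r\hat z_i=\hat z_{i-1}$, gives the invariance of $E^s$. By Lemma 3(3), along tangents of the curves $\gamma$ (slopes at most $\frac12$) the map $f^{-rj}$ contracts by at most $2\cdot2^{-j}$. Transporting by $Df^{\pm(2n+\tau)}$, vectors of $E^u$ on $f^{2n+\tau}(\Lambda)$ are contracted by $Df^{-rj}$ by at most $\mathrm{const}\cdot2^{-j}$. The same for $\hat f$ says that vectors of $E^s$ are contracted by $Df^{rj}$ by at most $\mathrm{const}\cdot2^{-j}$. So $f^{2n+\tau}(\Lambda)$ is hyperbolic for $f^r$. By (1) we can spread the lines over $\mathcal L$ by $Df^i$, and $\mathcal L$ is hyperbolic for $f$. It is then hyperbolic for $f^{-1}$, which is $\hat f$ in another chart.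

**Step 3: $\gamma_z$ is an unstable arc.** By Lemma 5, $f^{-rj}\gamma_z$ has diameter at most $2\cdot2^{-j}$ and contains $f^{-rj}z$; the maps $f^{-i}$, $0\le i<r$, are Lipschitz. So for large $j$ all backward iterates of $f^{-rj}\gamma_z$ stay $\epsilon$-close to those of $f^{-rj}z$, that is, $f^{-rj}\gamma_z\subset W^u_{loc}(f^{-rj}z)$. Hence $\gamma_z$ is a sub-arc of the embedded arc $f^{rj}W^u_{loc}(f^{-rj}z)$. The same argument applies to $\hat f$ and $\gamma_{\hat z}$, as $\hat z$ is a point of $R\mathcal L$.

**Step 4: the measure.** Let $\nu$ be the uniform Bernoulli measure on $\Sigma$, with entropy $\log|\mathcal W_n|+\ell\log2=(n+\ell-1)\log2$. As $\pi$ is onto (Lemma 4), $\nu$ lifts to a probability measure on $\Lambda$; averaging it along $f^r$ and taking a limit gives an invariant lift. So the set of $f^r$-invariant measures on $\Lambda$ projecting to $\nu$ is nonempty, and it is compact and convex. Let $\mu_0$ be an extreme point. If $\mu_0=\frac12(\mu_1+\mu_2)$ with $f^r$-invariant $\mu_i$, then $\nu=\frac12(\pi_*\mu_1+\pi_*\mu_2)$,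 so $\pi_*\mu_1=\pi_*\mu_2=\nu$ by ergodicity of $\nu$, and $\mu_1=\mu_2=\mu_0$ by extremality. So $\mu_0$ is $f^r$-ergodic, and $h_{\mu_0}(f^r)\ge h_\nu$ because $\nu$ is a factor. Put $\mu=\frac1r\sum_{i<r}f^i_*\mu_0$. It is $f$-invariant. It is ergodic: an $f$-invariant set is $f^r$-invariant, has $\mu_0$-measure $0$ or $1$, and the same $f^i_*\mu_0$-measure. By affinity of entropy, $h_\mu(f)=\frac1rh_\mu(f^r)=\frac1rh_{\mu_0}(f^r)$, which gives (7). As $f^i_*\mu_0$ lives on $f^i\Lambda$ and these sets are disjoint, $\mu(f^i\Lambda)=\frac1r$. Hyperbolicity follows from (2). $\square$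

## 7. Nearly all phases are bad

We now make the parabola computation of Section 3 rigorous: the unstable arc is not exactly horizontal, so a small error $\theta$ appears.

**Proposition 7.** In setting (S$_\varsigma$), for every $\beta\in(0,1)$ there is an integer $K\ge1$, independent of $n$ and $\ell$, such that the following holds for $n\ge\max(n_0,2K)$. If $z\in\Lambda$ lies in a hyperbolic set of $F$ and $\gamma_z$ is an arc of $W^u(z)$, then for $K\le k\le n-K$ the point $x=F^{n+\tau+k}(z)$ is not in $L^u_\beta(F)$.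

*Proof.* Decreasing $\beta$, assume $\beta<\rho/2$ and $\beta$ less than half the injectivity radius. Choose $K\ge1$ with
$$4\lambda^{-K}<\beta,\qquad\lambda^{-2K}<\tfrac12,\qquad\lambda^{3K}>\tfrac{40}\beta .$$

**Step 1: an unstable arc through $x$ that contains the fold.** Let $z\in D_{w,v}$, $z=(G_w(q+s_*),\psi_z(G_w(q+s_*)))$. By (5), $g\lambda^{-n}\le s_*^2\le\lambda^{-n}$, and $|s_*|\le\eta$. Put $y(s)=\psi_z(G_w(q+s))$ and consider the part of $\gamma_z$ with $|s|\le|s_*|$: it contains both sides of the fold. There $|y(s)-y(s_*)|\le\frac12\lambda^{-n}\cdot2|s_*|=|s_*|\lambda^{-n}$. We claim $y(s)+\varsigma\lambda^ns^2\in[0,1]$. We know $y(s)\in I_a\subset(0,1)$ and $y(s_*)+\varsigma\lambda^ns_*^2\in I_b\subset[p_1,p_2+\lambda^{-1}]$. If $\varsigma=+$, the quantity is at least $y(s)\ge0$ and at most $y(s_*)+\lambda^ns_*^2+|s_*|\lambda^{-n}\le p_2+\lambda^{-1}+\lambda^{-n}\le1$ by (3). If $\varsigma=-$, it is at most $1$ and at least $p_1-\lambda^{-n}\ge0$. So, as in Step 1 of Lemma 3, the *whole* arc follows $f_w$, then $T_\varsigma$,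 then $f_{w^R}$.

Let $\omega$ be the word of the first $k$ letters of $w^R$. Applying $F^{n+\tau+k}$ gives an arc $A\subset Q$ of $W^u(x)$, parametrized by
$$c(s)=\big(G_\omega^{-1}(\theta(s)+\varsigma s^2),\ G_{\omega^R}(q-s)\big),\quad|s|\le|s_*|,\qquad\theta=G_{w^R}\circ y,\quad|\theta'|\le\lambda^{-2n},\quad c(s_*)=x.\tag{8}$$
The two affine maps have slopes $\pm\lambda^k$ and $\pm\lambda^{-k}$. By (3), $|s_*|\ge\sqrt g\lambda^{-n/2}\ge\lambda^{-2n}$.

**Step 2: the arc is short.** Since $2|s_*|\le1$, the $x$-coordinates of $c(s)$ and $c(s_*)$ differ by at most $\lambda^k(2\lambda^{-2n}|s_*|+s_*^2)\le2\lambda^{k-n}\le2\lambda^{-K}$; here the mirror condition pays, because it made $s_*^2\le\lambda^{-n}$. The $y$-coordinates differ by at most $2|s_*|\lambda^{-k}\le2\lambda^{-K}$. So $A\subset B(x,4\lambda^{-K})\subset B(x,\beta)$.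

**Step 3: if $x\in L^u_\beta(F)$, then $A$ is inside $W_x$.** Suppose $x\in L^u_\beta(F)$ with $W_x$ as in Definition 1. Let $\iota:\mathbb R\to W^u(x)$ be an injective parametrization of the immersed curve and $W_x=\iota(I)$, $I$ an interval. Since $\exp_x^{-1}W_x$ is a graph over its domain in $E^u(x)$, the map from $I$ to $E^u(x)\cong\mathbb R$ given by $\exp_x^{-1}\circ\iota$ followed by orthogonal projection is continuous and injective, hence strictly monotone, and its image contains $E^u(x)(\beta)$. So the part $W'$ of $W_x$ over $E^u(x)(\beta)$ is $\iota([a',b'])$ for some $a'<b'$, with $x\in\iota((a',b'))$. Its endpoints are $\exp_x(v+\varphi(v))$ with $|v|=\beta$, $|\varphi(v)|\le\beta/3$; they lie in the flat $\rho$-ball about $x$, at distance at least $\beta$ from $x$. Now $A=\iota([a'',b''])$ contains $x$ and, lying in the open ball $B(x,\beta)$, contains neither $\iota(a')$ nor $\iota(b')$. So $[a'',b'']\subset(a',b')$, that is, $A\subset W'$. In the flat region $\exp_x$ is addition in the chart. Therefore: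

- (i) the chord from $x=c(s_*)$ to $x'=c(-s_*)$ makes an angle at most $\arctan\frac13$ with $E^u(x)=\mathbb R\,c'(s_*)$;
- (ii) $\angle(\mathbb Rc'(-s_*),\mathbb Rc'(s_*))\le d(x,x')/\beta$.

**Step 4: chord and tangents.** In (8) the terms $\varsigma s^2$ agree at $\pm s_*$. So for the chord $|\Delta x|\le2\lambda^{k-2n}|s_*|$ and $|\Delta y|=2\lambda^{-k}|s_*|$, whence $|\Delta x/\Delta y|\le\lambda^{2k-2n}\le\lambda^{-2K}<\frac12$ and $0<d(x,x')\le4\lambda^{-k}|s_*|$. Along $c$, $dx/dy$ equals, up to a sign independent of $s$, $t(s)=\lambda^{2k}(\theta'(s)+2\varsigma s)$. Since $|\theta'|\le\lambda^{-2n}\le|s_*|$,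
$$|t(s_*)|\ge\lambda^{2k}|s_*|,\qquad|t(-s_*)|\le3\lambda^{2k}|s_*|,\qquad|t(s_*)-t(-s_*)|\ge2\lambda^{2k}|s_*|.$$

**Step 5: contradiction.** *Case $|t(s_*)|\ge1$.* Then $E^u(x)$ makes an angle at least $\frac\pi4$ with the vertical, and the chord an angle less than $\arctan\frac12$. Their mutual angle is larger than $\frac\pi4-\arctan\frac12=\arctan\frac{1-1/2}{1+1/2}=\arctan\frac13$, contradicting (i).

*Case $|t(s_*)|<1$.* Then $\lambda^{2k}|s_*|<1$, so $|t(-s_*)|<3$. Put $d=|\arctan t(s_*)-\arctan t(-s_*)|$. On $[-3,3]$ the derivative of $\arctan$ is at least $\frac1{10}$, so $d\ge\frac15\lambda^{2k}|s_*|$. Also $d\le\frac\pi4+\arctan3<2.04<\frac{2\pi}3$, so the angle between the two lines is $\min(d,\pi-d)\ge\frac d2\ge\frac1{10}\lambda^{2k}|s_*|$. Dividing by $d(x,x')\le4\lambda^{-k}|s_*|$ gives a ratio at least $\lambda^{3k}/40\ge\lambda^{3K}/40>1/\beta$, contradicting (ii). $\square$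

**Corollary 8.** Let $f$ satisfy (S). For every $\beta\in(0,1)$ there is $K$ such that for all $C>0$, $\ell\ge0$, $n\ge\max(n_0,2K)$:
$$\mu_{n,\ell}(\mathcal G_{\beta,C}(f))\le1-\frac{2(n-2K+1)}{2n+\ell+\tau+2}.\tag{9}$$

*Proof.* Take $K$ that serves for both $f$ and $\hat f$. By Lemma 6(2), Proposition 7 applies to $f$ at every $z\in\Lambda$: no point of $f^{n+\tau+k}(\Lambda)$, $K\le k\le n-K$, is in $L^u_\beta(f)$. By Lemma 6(2) it also applies to $\hat f$ at $\hat z=Rf^{2n+\tau}(z)$ for every $z\in\Lambda$: the point $f^{-(n+\tau+k)}f^{2n+\tau}(z)=f^{n-k}(z)$ is not in $L^u_\beta(f^{-1})=L^s_\beta(f)$ for $K\le k\le n-K$. The phases $n+\tau+k$ lie in $[n+\tau+K,\,2n+\tau-K]$ and the phases $n-k$ in $[K,n-K]$. These are $2(n-2K+1)$ distinct phases in $[0,r)$, each of $\mu$-measure $\frac1r$ with $r=2n+\ell+\tau+2$. $\square$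

## 8. Every closed surface: proof of Theorem A

It remains to realize (S) on a given surface. We use the disc theorem (Hirsch, *Differential Topology*, Thm 8.3.1): in a connected oriented surface without boundary, two orientation-preserving embeddings of a closed disc differ by a compactly supported diffeomorphism of the surface.

**Step 1: three prescribed pieces in the plane.** Take $\lambda=4$, $p_1=\frac18$, $p_2=\frac58$, $q=\frac12$, $\eta=\frac1{16}$. The rectangles $V_1,V_2,V_*$ are pairwise disjoint. Their images under $f_1,f_2,T$ lie in $\mathbb R\times I_1$, $\mathbb R\times I_2$, $\mathbb R\times J$, so they are disjoint. The three formulas define orientation-preserving diffeomorphisms $h_1,h_2,h_3$ of $\mathbb R^2$. Enlarge the rectangles slightly to smooth closed discs $\Delta_1,\Delta_2,\Delta_3$ that are still pairwise disjoint, with pairwise disjoint images $h_i(\Delta_i)$.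

**Step 2: one diffeomorphism.** We construct compactly supported diffeomorphisms $\Theta_i$ of $\mathbb R^2$ with $\Theta_i=h_j$ on $\Delta_j$ for $j\le i$, starting from $\Theta_0=\mathrm{id}$. Given $\Theta_{i-1}$, the maps $\Theta_{i-1}|_{\Delta_i}$ and $h_i|_{\Delta_i}$ are orientation-preserving embeddings of a disc in the connected surface $\mathbb R^2\setminus\bigcup_{j<i}h_j(\Delta_j)$. Indeed $\Theta_{i-1}(\Delta_i)$ avoids $\Theta_{i-1}(\Delta_j)=h_j(\Delta_j)$. By the disc theorem there is a diffeomorphism $\Omega$, compactly supported in this surface, with $\Omega\Theta_{i-1}=h_i$ on $\Delta_i$. Put $\Theta_i=\Omega\Theta_{i-1}$, with $\Omega$ extended by the identity.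

**Step 3: the surface.** Put $\Theta_3$ in an open disc of $M$ identified with $\mathbb R^2$, extend it by the identity to $f$, and choose a metric on $M$ that is Euclidean in this chart near $Q$. Then (S) holds with $\tau=1$.

**Step 4: the measures.** Take $\mu_n=\mu_{n,0}$, $n\ge n_0$. By (7), $h_{\mu_n}(f)\ge\frac{(n-1)\log2}{2n+3}\to\frac12\log2$, so $\frac12\log2\le h_{\rm top}(f)<\infty$. By (9), $\mu_n(\mathcal G_{\beta,C}(f))\le1-\frac{2(n-2K+1)}{2n+3}\to0$ for all $\beta,C$, since $K$ does not depend on $n$.

**Step 5: failure of (Q).** Let $\alpha_1=\frac{\log2}{4h_{\rm top}(f)}\in(0,\frac12]$ and $\alpha_2=\frac{\alpha_1}2$. For all $\beta_0\in(0,1)$, $C>0$ and all large $n$ we have $h_{\mu_n}(f)\ge\frac14\log2=\alpha_1h_{\rm top}(f)$ but $\mu_n(\mathcal G_{\beta_0,C}(f))<\alpha_2$. $\blacksquare$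

## 9. From entropy close to $\log 2$ to Theorem B

In Theorem A we have no upper bound for $h_{\rm top}(f)$: the disc theorem may create entropy outside the horseshoe. For Theorem B the ratio $h_\mu/h_{\rm top}$ matters, so we need the following.

**Proposition 9.** For every $\varepsilon>0$ there is a diffeomorphism $f$ of $\mathbb T^2$ satisfying (S) with $h_{\rm top}(f)\le(1+\varepsilon)\log2$.

*Proof of Theorem B from Proposition 9.* Choose $t$ with $\max\{0,2\alpha_1-1\}<t<\min\{\theta,1\}$; then $\frac{1+t}2>\alpha_1$. Choose $\varepsilon>0$ with $\frac{1+t}2>\alpha_1(1+\varepsilon)$, and $f$ from Proposition 9. Let $\ell_n=\lceil2nt/(1-t)\rceil$. Then $\ell_n/n\to\frac{2t}{1-t}$, so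
$$\frac{\ell_n}{2n+\ell_n}\to t,\qquad\frac{n+\ell_n}{2n+\ell_n}\to\frac{1+t}2,\qquad\frac{2n}{2n+\ell_n}\to1-t .$$
By (7), $\liminf h_{\mu_{n,\ell_n}}(f)\ge\frac{1+t}2\log2>\alpha_1(1+\varepsilon)\log2\ge\alpha_1h_{\rm top}(f)$; in particular $h_{\rm top}(f)>0$. By (9), whose $K$ and $n_0$ do not depend on $n,\ell$, $\limsup\mu_{n,\ell_n}(\mathcal G_{\beta,C}(f))\le t<\theta$. So for given $\beta,C$ the measure $\mu_{n,\ell_n}$ with $n$ large is as required. $\blacksquare$

The next section proves Proposition 9. The plan: make the fold *slow*. An orbit that leaves the horseshoe must travel through a long handle, where $f$ is an isometric translation for $L-2$ steps. All expansion other than the factor $\lambda\approx2$ is then diluted by $1/L$. The estimates (7) and (9) tolerate a large $\tau$, because $n\to\infty$ with $\tau$ fixed.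

## 10. A torus with a long handle: proof of Proposition 9

**Step 1: constants.** Choose $\lambda\in(2,2^{1+\varepsilon/2})$, $I_1,I_2$ as in Section 4, and $q$ the midpoint of the gap. Choose $\delta\in(0,\frac18)$ with $2\delta/\lambda<g$ and such that the intervals $g_j([-\delta,1+\delta])$, $j=1,2$, lie in $(0,1)$; since $2\delta/\lambda<g$ they are disjoint and do not contain $q$. Choose $\eta>0$ with $\eta^2<\delta$ and $J$ disjoint from both intervals and contained in the gap. Let $Q^+=[0,1]\times[-\delta,1+\delta]$ and $V_j^+=I_j\times[-\delta,1+\delta]$. Note $V_*=J\times[-\eta^2,1+\eta^2]$. Put $W=(\frac12+\delta)/\lambda<\frac13$. Then $g_1([-\delta,1+\delta])=p_1+\frac1{2\lambda}+[-W,W]$, similarly for $g_2$, and $\frac12(p_2-p_1)=\frac12(g+\lambda^{-1})>W$.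

**Step 2: a horseshoe map on a disc.** The purpose is a map $f_0$ of a disc into itself whose only expansion that recurs is in $V_1\cup V_2$. Let $\mathbb D$ be a smooth convex closed disc with $[-4,5]\times[-\delta,1+\delta]\subset\mathbb D\subset[-5,6]\times[-\delta,1+\delta]$, and let $H_l=\mathbb D\cap\{x\le0\}$, $H_r=\mathbb D\cap\{x\ge1\}$ be its caps. So $\mathbb D=Q^+\cup H_l\cup H_r$. Define
$$f_0(x,y)=\sigma(x)+\tfrac1\lambda(y-\tfrac12)\,\mathbf n(x),\tag{10}$$
where $\sigma:[-5,6]\to\mathbb R^2$ is a smooth regular curve and $\mathbf n$ its left unit normal, as follows.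

- Near $I_1$: $\sigma(x)=(\lambda(x-p_1),\,p_1+\frac1{2\lambda})$, moving to the right, $\mathbf n=(0,1)$. Near $I_2$: $\sigma(x)=(1-\lambda(x-p_2),\,p_2+\frac1{2\lambda})$, moving to the left, $\mathbf n=(0,-1)$. Then (10) is $(g_1^{-1}(x),p_1+y/\lambda)=f_1$ on $V_1^+$ and $(g_2^{-1}(x),p_2+(1-y)/\lambda)=f_2$ on $V_2^+$ (same affine formulas).
- For $x\le p_1$, $\sigma$ stays on the line of the lower leg, with first coordinate increasing in $x$, negative for $x<p_1$, and in $(-2,-1)$ for $x\in[-5,0]$. For $x\ge p_2+\lambda^{-1}$ it stays on the line of the upper leg, with first coordinate decreasing, negative for $x>p_2+\lambda^{-1}$, and in $(-2,-1)$ for $x\in[1,6]$.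
- For $x\in[p_1+\lambda^{-1},p_2]$, $\sigma$ continues the lower leg from first coordinate $1$ to first coordinate $2$, makes a left half-turn with curvature in $[0,1/W)$ inside $2\le x<3$, and comes back along the upper leg from first coordinate $2$ to $1$.

*Such a half-turn exists.* Let $h_*=p_2-p_1$ and choose $\kappa_0$ with $2/h_*<\kappa_0<1/W$. Take a smooth even curvature function $k:\mathbb R\to[0,\kappa_0]$ of compact support and integral $\pi$, close in $L^1$ to $\kappa_0$ times the indicator function of $[-\frac\pi{2\kappa_0},\frac\pi{2\kappa_0}]$. The curve with tangent angle $\vartheta(s)=\int_{-\infty}^sk$ turns from direction $(1,0)$ to $(-1,0)$; as $k$ is even, $\vartheta(-s)=\pi-\vartheta(s)$, so the turn starts and ends at the same first coordinate. If $k$ is close enough to its model and its support close to that interval, the height $h'$ gained is close to $2/\kappa_0$, so $h'<h_*$, and the horizontal extent is close to $1/\kappa_0$. Scale by $h_*/h'>1$: the height becomes $h_*$, the curvature remains at most $\kappa_0<1/W$,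 and the horizontal extent becomes close to $h_*/2<\frac12$, so less than $1$. The speed of $\sigma$ is then chosen positive, with the prescribed value near $I_1$ and $I_2$ and with the right total integral.

*$f_0$ is an orientation-preserving embedding of a neighborhood of $\mathbb D$.* The tangent angle $\vartheta(x)$ of $\sigma$ is nondecreasing from $0$ to $\pi$. For $|u|\le W$ the parallel curve $c_u=\sigma+u\mathbf n$ has the same tangent angle and positive speed $v_u=|\sigma'|(1-\kappa u)$, $\kappa$ the curvature of $\sigma$, since $0\le\kappa<1/W$. In particular the Jacobian of (10) is positive. For all $x_1,x_2$,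
$$\langle c_u(x_2)-c_u(x_1),\mathbf n(x_1)\rangle=\int_{x_1}^{x_2}v_u(x)\sin(\vartheta(x)-\vartheta(x_1))\,dx\ \ge0,$$
for $x_2\ge x_1$ because the sine is nonnegative, and for $x_2<x_1$ because it is nonpositive and the limits are reversed. Suppose $c_{u_1}(x_1)=c_{u_2}(x_2)$ with $u_1\le u_2$. As $c_{u_1}(x_1)=c_{u_2}(x_1)-(u_2-u_1)\mathbf n(x_1)$, the displayed inequality for $u=u_2$ gives $-(u_2-u_1)\ge0$, so $u_1=u_2$. If then $x_1<x_2$ (the case $x_1>x_2$ is symmetric), the integral vanishes, so $\vartheta-\vartheta(x_1)\in\{0,\pi\}$ on $[x_1,x_2]$, hence it is constantly $0$; then $c_u$ moves straight forward and $c_u(x_2)\ne c_u(x_1)$. So $f_0$ is injective. The same argument works for slightly larger $|u|$ and a slightly longer $\sigma$.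

*Properties.* On the turn the first coordinate of $c_u$ differs from that of $\sigma$ by at most $W<\frac13$; so the tube around the turn lies in $\{1+2\delta<x<4\}$, and the part of the tube over $-2\delta\le x\le1+2\delta$ is straight. Heights along $c_u$ are nondecreasing from $p_1+\frac1{2\lambda}+u$ to $p_2+\frac1{2\lambda}-u$, so in $(0,1)$. Hence $f_0(\mathbb D)\subset(-2,4)\times(0,1)\subset\mathrm{int}\,\mathbb D$, and by construction:

- (a) $f_0=f_j$ on $V_j^+$ and $f_0(V_j^+)\subset Q$. The middle strip of $Q^+\setminus(V_1^+\cup V_2^+)$ is sent into $H_r\cap\{x>1\}$, the left and right strips into $H_l\cap\{x<0\}$.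
- (b) $f_0(H_l\cup H_r)\subset(-2,-1)\times(0,1)\subset\mathrm{int}\,Z$ for a smooth closed disc $Z\subset\mathrm{int}\,H_l\cap\{-3<x<-\frac12\}$.
- (c) $f_0(\mathbb D)\cap([-2\delta,1+2\delta]\times J)=\emptyset$, because over $[-2\delta,1+2\delta]$ the set $f_0(\mathbb D)$ has heights in $\bigcup_jg_j([-\delta,1+\delta])$.

**Step 3: a linear sink in $Z$.** We want explicit coordinates around the attracting fixed point. The set $f_0(\mathrm{int}\,H_l)$ is open, connected and contained in $\mathrm{int}\,Z$. Choose a diffeomorphism $\Phi$ from the closed unit disc of $\mathbb C$ onto $Z$ with $\Phi(\{|\zeta|\le\frac12\})\subset f_0(\mathrm{int}\,H_l)$: start with any $\Phi_0$ and compose it with a compactly supported diffeomorphism of $\mathrm{int}\,Z$ moving $\Phi_0(\{|\zeta|\le\frac12\})$ into this open set (disc theorem). Then $\Phi\circ(\zeta\mapsto\zeta/2)\circ\Phi^{-1}$ and $f_0|_Z$ are orientation-preserving embeddings of $Z$ in the connected surface $f_0(\mathrm{int}\,H_l)$. By the disc theorem a compactly supported diffeomorphism of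 $f_0(\mathrm{int}\,H_l)$ carries the second to the first. Composing $f_0$ with it changes $f_0$ only in $\mathrm{int}\,H_l$, keeps the set $f_0(H_l)$ and (a)–(c), and gives $f_0|_Z=\Phi\circ(\zeta\mapsto\zeta/2)\circ\Phi^{-1}$. Let $\mathbf p=\Phi(0)$. On $Z\setminus\{\mathbf p\}$ use coordinates $(\vartheta,t)_{\mathbf p}\in S^1\times[0,\infty)$, $S^1=\mathbb R/\mathbb Z$, with $\zeta=2^{-t}e^{\pm2\pi i\vartheta}$, the sign to be chosen. Then
$$f_0(\vartheta,t)_{\mathbf p}=(\vartheta,t+1)_{\mathbf p},\qquad\mathrm{int}\,Z\setminus\{\mathbf p\}=\{t>0\}_{\mathbf p},\qquad f_0(Z)\setminus\{\mathbf p\}=\{t\ge1\}_{\mathbf p}.$$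

**Step 4: coordinates on the exterior.** We want $f_0$ to be a translation outside $\mathbb D$ as well. Let $A_0=\mathbb D\setminus\mathrm{int}\,f_0(\mathbb D)$, a closed annulus. *There are $\epsilon>0$ and a smooth embedding $\Xi:S^1\times[-1,\epsilon)\to\mathbb D$ mapping $S^1\times[-1,0]$ onto $A_0$, with $\Xi(S^1\times\{-1\})=\partial\mathbb D$ and $\Xi(\vartheta,t)=f_0(\Xi(\vartheta,t-1))$ for $0\le t<\epsilon$.* To see this, choose a two-sided collar $\Xi$ of $\partial\mathbb D$ in the plane on $S^1\times(-1-\epsilon,-1+\epsilon)$, with $t>-1$ inside $\mathbb D$. Define $\Xi(\vartheta,t)=f_0(\Xi(\vartheta,t-1))$ for $|t|<\epsilon$; this is a two-sided collar of $\partial f_0(\mathbb D)$. It remains to find a diffeomorphism $S^1\times[-1,0]\to A_0$ with these germs at both ends. Let $\Xi_1:S^1\times[-1,0]\to A_0$ be a diffeomorphism with $\Xi_1(S^1\times\{-1\})=\partial\mathbb D$; composing with a reflection of $S^1$, we may assume that it induces the same orientation as $\Xi$ near $t=-1$. As $f_0$ preserves orientation, it also agrees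 in orientation with $\Xi$ near $t=0$. So the germs of $\Xi_1^{-1}\Xi$ at the two ends induce *orientation-preserving* diffeomorphisms $h_{-1},h_0$ of $S^1$. By uniqueness of collars (two collars with the same boundary values are, near the boundary, carried to each other by a diffeomorphism supported near the boundary and fixing it pointwise), we may change $\Xi_1$ near both ends so that $\Xi=\Xi_1\circ(h_{-1}\times\mathrm{id})$ near $t=-1$ and $\Xi=\Xi_1\circ(h_0\times\mathrm{id})$ near $t=0$. The group $\mathrm{Diff}^+(S^1)$ is connected (interpolate lifts linearly), so there is a smooth path $h_t$, $-1\le t\le0$, constant near both ends, from $h_{-1}$ to $h_0$. Put $\Xi(\vartheta,t)=\Xi_1(h_t(\vartheta),t)$.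

Let $X=\mathbb D\cup(S^1\times(-\infty,0])$ with $\Xi(\vartheta,-1)\in\partial\mathbb D$ identified with $(\vartheta,0)$, with the smooth structure for which $(\vartheta,t)_\infty\in S^1\times(-\infty,1]$, standing for $\Xi(\vartheta,t-1)$ when $0\le t\le1$, is a smooth chart. Define $f_0(\vartheta,t)_\infty=(\vartheta,t+1)_\infty$ for $t\le0$. By the relation for $\Xi$ this is smooth also at $\partial\mathbb D$. It maps $\{t<0\}_\infty$ onto $\{t<1\}_\infty$, and $\{0\le t<1\}_\infty=\mathbb D\setminus f_0(\mathbb D)$. So $f_0:X\to X$ is a diffeomorphism with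
$$f_0(\{-1\le t<0\}_\infty)=\mathbb D\setminus f_0(\mathbb D).$$
Choose the sign in $\zeta=2^{-t}e^{\pm2\pi i\vartheta}$ so that $(\vartheta,t)_{\mathbf p}$ and $(\vartheta,t)_\infty$ have the same orientation type.

**Step 5: the torus.** For an integer $L\ge4$ let $M_L$ be obtained from $X\setminus(\{t\ge L\}_{\mathbf p}\cup\{\mathbf p\}\cup\{t\le-L\}_\infty)$ by identifying $(\vartheta,t)_{\mathbf p}$ with $(\vartheta,t-L)_\infty$ for $0<t<L$. Equivalently, a cylinder $S^1\times[0,L]$ is glued to the annulus $\mathbb D\setminus\mathrm{int}\,Z$, along $\partial Z$ at $t=0$ and along $\partial\mathbb D$ at $t=L$. So $M_L$ is a closed connected surface, orientable by the choice of sign, of Euler characteristic $0$: a torus. It is the disjoint union of the *core* $\mathbb D\setminus\mathrm{int}\,Z$ and the *handle* $S^1\times(0,L)$, with $t$ the $\mathbf p$-coordinate. Let $f_L$ be induced by $f_0$, using the $\infty$-representative for handle points with $t\ge L-1$. It is a local diffeomorphism, because near $t=L-1$ both representatives give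 the translation by $1$. It is bijective:

- the core goes onto $f_0(\mathbb D)\setminus f_0(\mathrm{int}\,Z)=f_0(\mathbb D)\setminus(\{t>1\}_{\mathbf p}\cup\{\mathbf p\})$;
- $\{0<t<L-1\}$ goes onto $\{1<t<L\}$;
- $\{L-1\le t<L\}$ goes onto $\mathbb D\setminus f_0(\mathbb D)$.

As a set, $M_L=\mathbb D\setminus(\{t\ge L\}_{\mathbf p}\cup\{\mathbf p\})$, and the three image sets partition it. So $f_L$ is a diffeomorphism.

**Step 6: inserting the fold.** By (a), $f_0(V_*)\subset H_r$. By (b), injectivity and $Z\cap H_r=\emptyset$,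
$$P:=f_0^2(V_*)\subset f_0(H_r)\subset\mathrm{int}\,Z\setminus f_0(Z)=\{0<t<1\}_{\mathbf p}.$$
On the other side, $T(V_*)\subset[-2\delta,1+2\delta]\times J\subset\mathrm{int}\,\mathbb D\setminus f_0(\mathbb D)$ by (c), and $T(V_*)\cap Z=\emptyset$ as $-2\delta>-\frac12$. So $P_\infty:=f_0^{-1}(T(V_*))\subset\{-1<t<0\}_\infty$. Let $P'=P_\infty+1\subset S^1\times(0,1)$ (translation in $t$). The map $(\text{translation by }1)\circ f_0^{-1}\circ T\circ f_0^{-2}$ from $P$ to $P'$ preserves orientation. Since $V_*\subset\mathrm{int}\,\mathbb D$, all inclusions persist for a smooth disc slightly larger than $V_*$, so the map extends to an embedding in $S^1\times(0,1)$ of a smooth disc slightly larger than $P$. By the disc theorem there is a compactly supported diffeomorphism $\Theta$ of $S^1\times(0,1)$ equal to this map on $P$. It does not depend on $L$. Let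
$$f=f_L\circ\Theta,$$
with $\Theta$ acting on $\{0<t<1\}$ in the handle and as the identity elsewhere.

*Check of (S).* We have $f=f_j$ on $V_j^+$, and $f^2=f_0^2$ on $V_*$ (neither $V_*$ nor $f_0(V_*)\subset H_r$ meets the handle). Then $f^{2+i}(V_*)=P'+i$ for $1\le i\le L-1$; for $i=L-1$ this is $P_\infty$ in $\infty$-coordinates, since $P'+(L-1)-L=P_\infty$. One more step applies $f_0$, and altogether
$$f^{L+2}=f_0\circ\big(f_0^{-1}\circ T\circ f_0^{-2}\big)\circ f_0^2=T\quad\text{on }V_*.$$
The sets $f^i(V_*)$, $1\le i\le L+1$, lie in $H_r$ or in the handle, hence miss $V_*$. So (S1) and (S2) hold with $\tau=L+2$, in the chart given by the plane coordinates on $\mathrm{int}\,\mathbb D\cap\{x>-\frac12\}$. Take a metric on $X\setminus\{\mathbf p\}$ that is Euclidean on a neighborhood of $Q$ and equals $d\vartheta^2+dt^2$ on $\{t\ge0\}_{\mathbf p}$ and on $\{t\le0\}_\infty$. The identification defining $M_L$ is an isometry, so this induces a metric on $M_L$; on the core it does not depend on $L$. So (S3) holds.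

**Step 7: where an orbit can expand.** Let $B\ge\lambda$ bound $\|D\Theta\|$, and $\|Df_0\|$ on the core and on $\{-1\le t\le0\}_\infty$; $B$ does not depend on $L$. Consider an $f$-orbit.

- At a point of $V_1\cup V_2$: $\|Df\|=\lambda$, since the point and its image are in $Q$, where the metric is Euclidean. A point of $V_j^+\setminus V_j$ is also mapped into $Q$, by (a). Points of $Q^+\setminus(V_1^+\cup V_2^+)$ and core points of the caps are not mapped into $Q^+$, by (a), (b). So a point of $Q^+\setminus Q$ on the orbit can only come from $\{L-1\le t<L\}$.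
- A point of $Q^+\setminus(V_1^+\cup V_2^+)$ goes to $H_l\cup H_r$; if the image is in $\mathrm{int}\,Z$, it is in $\{0<t<1\}$, as it is not in $f_0(Z)$. A core point in $H_l\cup H_r$ goes into $\mathrm{int}\,Z$ but not into $f_0(\mathrm{int}\,Z)$, so to $\{0<t\le1\}$. A point of $\{0<t<1\}$ goes to $\{1<t<2\}$, with $\|Df\|=\|D\Theta\|\le B$.
- Thus $\{1\le t<L-1\}$ is entered at some $t_0\in[1,2)$. There $f$ is an isometric translation by $1$, used for $t_0,t_0+1,\dots,t_0+L-3$, that is, exactly $L-2$ times per passage. Then there is one time in $\{L-1\le t<L\}$, after which the orbit is in $\mathbb D\setminus f_0(\mathbb D)$, i.e. in the core or in $\{0<t<1\}$ (points with $t\ge1$ are in $f_0(Z)\subset f_0(\mathbb D)$).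

Hence between two consecutive passages through $\{1\le t<L-1\}$ there are at most $5$ times outside $V_1\cup V_2$: one in $\{L-1\le t<L\}$, one in $(V_1^+\cup V_2^+)\setminus(V_1\cup V_2)$, one in $Q^+\setminus(V_1^+\cup V_2^+)$, one in the core part of the caps, one in $\{0<t<1\}$. At each of them $\|Df\|\le B$. In an orbit segment of $N$ steps there are at most $N/(L-2)$ complete passages, at most two incomplete ones at its ends, and so at most $N/(L-2)+3$ stretches between passages. Therefore
$$\|Df^N\|\le\lambda^N\,B^{\,5\left(\frac N{L-2}+3\right)}\qquad\text{everywhere, for all }N.\tag{11}$$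

**Step 8: entropy.** Ruelle's inequality says that the entropy of an ergodic measure is at most the sum of its positive exponents, with multiplicity. Applied to $f$ and $f^{-1}$, it shows that an ergodic measure of positive entropy has a positive and a negative exponent, so on a surface exactly one positive exponent, and its entropy is at most that exponent. By (11) the exponent is at most $\log\lambda+\frac{5\log B}{L-2}$. By the variational principle
$$h_{\rm top}(f)\le\log\lambda+\frac{5\log B}{L-2}.$$
Since $\log\lambda<(1+\frac\varepsilon2)\log2$ and $B$ does not depend on $L$, this is at most $(1+\varepsilon)\log2$ for $L$ large. $\square$
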